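\title{The number of edges of a Tverberg graph in Hilbert space}

\begin{abstract}
A graph on a finite set of points in a real Hilbert space is a Tverberg graph if the closed balls having its edges as diameters share a point. Let $m(n)$ be the largest number such that every $n$-point set has a Tverberg graph with $m(n)$ edges. We prove that $m(n)=\Theta(n^{5/3})$, which disproves the conjecture that $m(n)=cn^2+o(n^2)$ for some $c>0$. The upper bound comes from a Gram matrix built from point--plane incidences over a finite field. The lower bound starts at the geometric median of the set and moves it by a Gaussian random vector.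
\end{abstract}

\section{The problem and the result}\label{sec:intro}

Let $\ell_2$ be the real Hilbert space of square-summable sequences. For distinct points $x,y\in\ell_2$ let $B(xy)$ be the closed ball with diameter the segment $xy$, that is, with center $\frac{x+y}2$ and radius $\frac{\|x-y\|}2$. A simple graph whose vertex set is a finite set $X\subset\ell_2$ is a \emph{Tverberg graph} if the balls $B(xy)$, taken over all its edges $xy$, have a common point. For a positive integer $n$, let $m(n)$ be the largest integer $m$ such that every $n$-point set $X\subset\ell_2$ is the vertex set of a Tverberg graph with $m$ edges. How fast does $m(n)$ grow?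

The identity $\langle x-z,y-z\rangle=\|z-\frac{x+y}2\|^2-\frac14\|x-y\|^2$ shows that
\[
z\in B(xy)\iff\langle x-z,y-z\rangle\le0 ,
\]
so $z\in B(xy)$ means that $z$ is $x$ or $y$ or sees the segment $xy$ at a right or obtuse angle. Call such a pair $\{x,y\}\subset X$ an \emph{edge at $z$}, and let $E(X)$ be the maximum over $z\in\ell_2$ of the number of edges at $z$. Deleting edges from a Tverberg graph leaves a Tverberg graph, so
\[
m(n)=\min_{|X|=n}E(X).
\]
Two facts follow at once. If $Y\subset X$, then $E(Y)\le E(X)$, so $m$ is nondecreasing. Taking $z\in X$ gives $E(X)\ge n-1$ for $|X|=n$. Also, if $z'$ is the point nearest to $z$ in the affine span of $X$, then $\langle x-z,y-z\rangle=\langle x-z',y-z'\rangle+\|z-z'\|^2$, so every edge at $z$ is an edge at $z'$. The role of $\ell_2$ is thus only to let the dimension grow with $n$.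

The first examples all have quadratically many edges. For three points, the foot of the perpendicular from the third point to the longest side lies in all three balls, so $m(3)=3$. For $n$ points on a line we may take $z$ on the line, where the edges at $z$ are the pairs not lying strictly on one side of $z$; hence $E(X)=n^2/4+O(n)$. For orthonormal vectors $e_1,\dots,e_n$ and their centroid $z$ we have $\langle e_i-z,e_j-z\rangle=-1/n$, so all $\binom n2$ pairs are edges. In any fixed dimension $E(X)$ is at least a positive constant times $n^2$ for large $n$, the constant depending on the dimension (Remark~\ref{rem:dim}). It is natural to guess that the constant can be chosen independent of the dimension. This is the conjecture that we take from Polyanskii's paper~\cite{Pol}: \emph{there is a constant $c>0$ with $m(n)=cn^2+o(n^2)$ as $n\to\infty$.} The conjecture is false.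

\begin{theorem}\label{thm:main}
\begin{enumerate}
\item[(1)] $m(n)\le80\,n^{5/3}$ for all $n\ge2$, and $m(n)\le(1+o(1))\,n^{5/3}$ as $n\to\infty$. In particular $m(n)=o(n^2)$.
\item[(2)] There is an absolute constant $c>0$ such that $m(n)\ge c\,n^{5/3}$ for all $n\ge2$.
\end{enumerate}
Hence $m(n)=\Theta(n^{5/3})$.
\end{theorem}

Part (1), which alone refutes the conjecture, is proved in Section~\ref{sec:upper}. Section~\ref{sec:model} sets up the lower bound and explains on a model case the two inequalities that produce the exponent $5/3$. Sections~\ref{sec:shift} and~\ref{sec:two} prove these inequalities, and Section~\ref{sec:iter} combines them.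

\section{The upper bound: Gram matrices of small norm}\label{sec:upper}

We want points $x_1,\dots,x_N$ such that most pairs are not edges at any $z$. We prescribe them through their Gram matrix $\Gamma=(\langle x_i,x_j\rangle)$. Recall that every positive semidefinite real symmetric $N\times N$ matrix $\Gamma$ is a Gram matrix: take for $x_i$ the columns of $\Gamma^{1/2}$, in $\mathbb R^N\subset\ell_2$. Below, $I_N$ is the identity matrix, $J$ the all-ones matrix and $\mathbf 1$ the all-ones vector.

If $\langle x_i,x_j\rangle=1$, then $\{x_i,x_j\}$ is not an edge at $0$, and with $t_i=\langle x_i,z\rangle$ it is an edge at $z$ exactly when $t_i+t_j\ge1+\|z\|^2$. The naive attempt makes all inner products equal to $1$: take $x_i=e_0+Re_i$ with $e_0,\dots,e_N$ orthonormal and $R>0$, so that $\Gamma=R^2I_N+J$. It fails, since at $z=e_0$ every $t_i$ equals $1$ and every pair is an edge. The culprit is the eigenvalue $N$ of $J$, which lets a unit vector $z$ correlate with all the points at once. We cancel this eigenvalue by subtracting a multiple of the adjacency matrix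 of a regular graph. The pairs adjacent in that graph are given up as edges, and the spectral gap of the graph controls the others.

\begin{lemma}\label{lem:gram}
Let $A$ be a symmetric $N\times N$ matrix with entries in $\{0,1\}$ and all row sums equal to $d\ge1$. Let $\lambda>1$ satisfy $\|Aw\|\le\lambda\|w\|$ for all $w\perp\mathbf 1$, and put $\mu=\lambda N/d$. Then there is an $N$-point set $X\subset\ell_2$ such that
\[
E(X)\le\frac{dN}2+2\mu N,\qquad E(X)\le\frac{dN}2+\frac{\mu N}{2(1-\delta)^2}+\frac{\mu^2}{8\delta^4}\quad\text{for all }0<\delta<\tfrac12 .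
\]
\end{lemma}

\begin{proof}
Let $B=J-\frac NdA$. Then $B\mathbf 1=N\mathbf 1-N\mathbf 1=0$, and $\|Bw\|=\frac Nd\|Aw\|\le\mu\|w\|$ for $w\perp\mathbf 1$. Hence $\|B\|\le\mu$, and the symmetric matrix $\Gamma=\mu I_N+B$ has all its eigenvalues in $[0,2\mu]$. Let $x_1,\dots,x_N$ have Gram matrix $\Gamma$. The off-diagonal entries of $\Gamma$ are $1$ if $A_{ij}=0$ and $1-\frac Nd$ if $A_{ij}=1$. The diagonal entries are at least $\mu+1-\frac Nd$, which exceeds $1$ because $\lambda>1$. So $\|x_i-x_j\|^2=\Gamma_{ii}+\Gamma_{jj}-2\Gamma_{ij}>0$ for $i\ne j$, and the points are distinct.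

Fix $z\in\ell_2$, and put $\zeta=\|z\|$, $t_i=\langle x_i,z\rangle$, $t=(t_i)_i$. Then
\[
\|t\|^2=\Big\langle\sum_it_ix_i,\,z\Big\rangle\le\zeta\,(t^{\top}\Gamma t)^{1/2}\le\zeta\sqrt{2\mu}\,\|t\|,
\]
so $\sum_it_i^2\le2\mu\zeta^2$. Since $\zeta^2/(1+\zeta^2)^2\le\frac14$, for every $\beta>0$
\begin{equation}\label{eq:count}
\#\{i:\ t_i\ge\beta(1+\zeta^2)\}\le\frac{2\mu\zeta^2}{\beta^2(1+\zeta^2)^2}\le\frac{\mu}{2\beta^2}.
\end{equation}
At most $dN/2$ pairs have $A_{ij}=1$. An edge at $z$ with $A_{ij}=0$ satisfies $t_i+t_j\ge1+\zeta^2$. One of $t_i,t_j$ is then at least $\frac12(1+\zeta^2)$, and \eqref{eq:count} with $\beta=\frac12$ leaves at most $2\mu N$ such pairs. This is the first bound. For the second, either both $t_i,t_j$ are at least $\delta(1+\zeta^2)$, which by \eqref{eq:count} happens for at most $\frac12\big(\frac\mu{2\delta^2}\big)^2$ pairs, or one of them is smaller and the other exceeds $(1-\delta)(1+\zeta^2)$, which happens for at most $N\frac{\mu}{2(1-\delta)^2}$ pairs.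
\end{proof}

Which $d$ should one aim for? The trace of $A^2$ gives $Nd\le d^2+(N-1)\lambda^2$, so for $d\le N/2$ the best possible $\lambda$ has order $\sqrt d$. The bound of Lemma~\ref{lem:gram} then has order $dN+N^2/\sqrt d$, which is smallest for $d$ of order $N^{2/3}$, where it has order $N^{5/3}$. So we need a matrix with $d=N^{2/3}$ and $\lambda=N^{1/3}$. Points and planes in $\mathbb F_q^3$ provide one: there are $q^3$ points, a plane has $q^2$ of them, and two nonparallel planes share $q$.

\begin{lemma}\label{lem:planes}
Let $q$ be a prime. Index rows and columns by $\mathbb F_q^3$, and put $A_{xy}=1$ if $x_3+y_3=x_1y_1+x_2y_2$ and $A_{xy}=0$ otherwise. Then $A$ is symmetric, its row sums equal $q^2$, and $\|Aw\|\le q\|w\|$ for all $w\perp\mathbf 1$.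
\end{lemma}

\begin{proof}
The defining equation is symmetric in $x$ and $y$. Write $\bar x=(x_1,x_2)$. Row $x$ is the indicator of the plane $y_3=\bar x\cdot\bar y-x_3$, which has $q^2$ points. The entry $(A^2)_{xx'}$ counts the points on both planes, that is, the $\bar y\in\mathbb F_q^2$ with $(\bar x-\bar x')\cdot\bar y=x_3-x_3'$. This number is $q$ if $\bar x\ne\bar x'$, it is $0$ if $\bar x=\bar x'$ and $x_3\ne x_3'$, and it is $q^2$ if $x=x'$. Therefore $A^2=q^2I_{q^3}+qJ-qQ$, where $Q_{xx'}=1$ if $\bar x=\bar x'$ and $Q_{xx'}=0$ otherwise. The matrix $Q$ is block diagonal with all-ones blocks, hence positive semidefinite. For $w\perp\mathbf 1$ we get $\|Aw\|^2=\langle A^2w,w\rangle=q^2\|w\|^2-q\langle Qw,w\rangle\le q^2\|w\|^2$.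
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(1)]
Apply Lemma~\ref{lem:gram} with $N=q^3$, $d=q^2$, $\lambda=q$, so $\mu=q^2$. The first bound gives $m(q^3)\le\frac52q^5$. The second, with $\delta=q^{-1/8}$ and $q>256$, gives
\[
m(q^3)\le\frac{q^5}2+\frac{q^5}{2(1-q^{-1/8})^2}+\frac{q^{9/2}}8=(1+o(1))\,q^5 .
\]
Let $n\ge2$. By Bertrand's postulate there is a prime in $(a,2a]$ for $a=\lfloor n^{1/3}\rfloor$; being an integer larger than $a$, it lies in $(n^{1/3},2n^{1/3}]$. For this prime $q$, monotonicity gives $m(n)\le m(q^3)\le\frac52\cdot32\,n^{5/3}=80\,n^{5/3}$. By the prime number theorem the least prime $q$ above $n^{1/3}$ is $(1+o(1))n^{1/3}$, and this choice gives $m(n)\le(1+o(1))n^{5/3}$.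
\end{proof}

\section{The geometric median and a model case}\label{sec:model}

From now on $X=\{x_1,\dots,x_n\}\subset\ell_2$ is a fixed $n$-point set, $n\ge2$, and
\[
E=E(X)\ge n-1\ge\frac n2,\qquad\varepsilon=\frac E{n^2}.
\]
We must show that $n\varepsilon^3$ is bounded below.

\subsection*{The center}
Whether a pair is an edge at $z$ depends only on the directions from $z$ to the two points. We therefore choose as origin a point at which the directions balance. The function $f(z)=\sum_i\|x_i-z\|$ attains its minimum: projecting $z$ onto the affine span of $X$ does not increase $f$, and on this finite-dimensional space $f$ is continuous and tends to infinity. Translate $X$ so that a minimizer, a \emph{geometric median}, is $0$. Let $I=\{i:x_i\ne0\}$. Since the points are distinct, $|I|\ge n-1$. For $i,j\in I$ put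
\[
r_i=\|x_i\|,\qquad u_i=x_i/r_i,\qquad g_{ij}=\langle u_i,u_j\rangle ,
\]
and, with $g^+=\max(g,0)$ and $g^-=\max(-g,0)$, define the positive and negative mass at $j$:
\[
P_j=\sum_{l\in I\setminus\{j\}}g_{jl}^+,\qquad N_j=\sum_{l\in I\setminus\{j\}}g_{jl}^-,\qquad p_j=\frac{P_j}n\in[0,1).
\]

\begin{lemma}\label{lem:median}
For every $j\in I$ we have $N_j\ge P_j=p_jn$.
\end{lemma}

\begin{proof}
Let $\bar u=\sum_{i\in I}u_i$. The one-sided derivative of $a\mapsto\|x_i-a\bar u\|$ at $a=0^+$ is $-\langle u_i,\bar u\rangle$ for $i\in I$ and $\|\bar u\|$ for $x_i=0$. Since $0$ minimizes $f$, the sum $-\|\bar u\|^2+(n-|I|)\|\bar u\|$ is nonnegative, so $\|\bar u\|\le n-|I|\le1$. Hence $P_j-N_j=\langle u_j,\bar u\rangle-1\le0$.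
\end{proof}

Pairs with $g_{jl}<0$ are edges at $0$, so
\begin{equation}\label{eq:neg}
\#\{(j,l)\in I\times I:\ g_{jl}<0\}\le2E .
\end{equation}
For $v\in\ell_2$ and $t_i=\langle u_i,v\rangle$, expanding $\langle x_j-v,x_l-v\rangle$ shows that $\{x_j,x_l\}$ is an edge at $v$ if and only if
\begin{equation}\label{eq:edge}
r_jr_lg_{jl}-r_jt_j-r_lt_l+\|v\|^2\le0 .
\end{equation}

\begin{remark}\label{rem:dim}
Let $X$ lie in a subspace $V$ of fixed finite dimension; we may take the median in $V$. Partition the unit sphere of $V$ into $C$ sets of diameter at most $1$, with $C$ depending only on $\dim V$. Two unit vectors in one part have inner product at least $\frac12$, and by the Cauchy--Schwarz inequality at least $|I|^2/C-|I|$ ordered pairs $j\ne l$ have $u_j,u_l$ in one part. By \eqref{eq:neg} and Lemma~\ref{lem:median}, $2E\ge\sum_jN_j\ge\sum_jP_j\ge\frac12(|I|^2/C-|I|)$, so $E\ge(\frac1{4C}-o(1))n^2$.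
\end{remark}

\subsection*{Gaussian shifts}
In high dimension the $p_j$ can be small, and then Lemma~\ref{lem:median} says little. But a pair with small positive $g_{jl}$ is almost an edge at $0$, and a small shift of the center may make it an edge. We shift in a random direction adapted to a chosen family of points. For a nonempty finite multiset $S$ of elements of $I$, let
\[
\gamma_S=|S|^{-1/2}\sum_{i\in S}\xi_iu_i ,
\]
with one independent standard Gaussian $\xi_i$ for each member of $S$. For $w\in\ell_2$ the variable $\langle w,\gamma_S\rangle$ is a centered Gaussian with variance $|S|^{-1}\sum_{i\in S}\langle w,u_i\rangle^2$. Also $\mathbb E\|\gamma_S\|^2=1$. With Markov's inequality and the tail values of a standard Gaussian $Z$ we have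
\begin{equation}\label{eq:tails}
\mathbb P(\|\gamma_S\|^2>20)\le0.05,\qquad\mathbb P(Z\ge1)\ge0.158,\qquad\mathbb P(Z>2.5)\le0.007 .
\end{equation}

\begin{example}\label{ex:model}
Suppose that $r_i=1$ for all $i\le n$, and that $g_{jl}\le\frac1{80b}$ for all $j\ne l$, where $b\le n/2$ is a positive integer. Then $E\ge bn/40$. Indeed, take a set $S\subset I$ of size $b$ and $v=\kappa\gamma_S$ with $\kappa=\frac1{40\sqrt b}$. There are at least $bn/2$ pairs $j\in S$, $l\notin S$. If half of them have $g_{jl}<0$, then $E\ge bn/4$. Otherwise half of them have $g_{jl}\ge0$. For such a pair, $t_j+t_l=\kappa\langle u_j+u_l,\gamma_S\rangle$ has variance $\frac{\kappa^2}b\sum_{i\in S}(g_{ij}+g_{il})^2\ge\frac{\kappa^2}b$, by the term $i=j$. By \eqref{eq:tails}, with probability at least $0.1$ we have $t_j+t_l\ge\kappa/\sqrt b=\frac1{40b}$ and $\|v\|^2\le20\kappa^2=\frac1{80b}$, and then the left side of \eqref{eq:edge} is at most $\frac1{80b}-\frac1{40b}+\frac1{80b}=0$. The expected number of edges at $v$ is at least $bn/40$.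
\end{example}

The gain $t_j+t_l$ is linear in $\kappa$ and the cost $\|v\|^2$ is quadratic, so the optimal net gain is of the order of the variance of $\langle u_j,\gamma_S\rangle$. This variance is the quantity to follow.

\subsection*{Where $5/3$ comes from}
Here is the argument in outline, up to constant factors, when $E=o(n^2)$ and all $p_j$ equal one value $p$. Example~\ref{ex:model} with $b$ of order $1/p$ suggests $E\gtrsim n/p$, that is,
\[
p\gtrsim\frac1{n\varepsilon}.
\]
Lemma~\ref{lem:median} and \eqref{eq:neg} give $pn^2\lesssim\sum_jN_j\le2E$, and the two bounds together yield $E\gtrsim n^{3/2}$. This is wasteful, because it allows every negative $g_{ij}$ to be close to $-1$. Whenever $\langle u_j,\gamma_S\rangle$ has variance well above $p$, the index $j$ gains about $n$ edges at a shifted center; so for each $S$ at most about $E/n$ indices are of this kind. Taking for $S$ a few indices $i$ with $g_{ij}^-$ large, we shall see that negative inner products much larger than $\sqrt p$ in absolute value carry little mass. Then $pn^2\lesssim\sum_jN_j\lesssim E\sqrt p$,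 that is,
\[
p\lesssim\varepsilon^2 .
\]
The two displayed bounds give $n\varepsilon^3\gtrsim1$. They match the construction of Section~\ref{sec:upper}: there $n=q^3$, the squared norms have order $q^2$, the normalized inner products have order $q^{-2}$ when positive and $q^{-1}$ when negative, and $\varepsilon$ has order $q^{-1}$, since the pairs with $A_{ij}=1$ are edges at $0$.

Three features of the general case need work: the radii differ; $p_j$ bounds only the average of the $g_{jl}^+$; and the $p_j$ differ. The first two are handled in Section~\ref{sec:shift} and the third in Section~\ref{sec:iter}.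

\section{The shift lemma}\label{sec:shift}

Fix the constants $C_0=4\cdot10^6$ and $c_0=10^{-5}$. Let $0<s\le1$ and $\tau>0$ with $sn\ge400$. An \emph{$(s,\tau)$-class} is a set $D\subset I$ with $|D|\ge sn$ and $p_j\le\tau$ for all $j\in D$. To such a class we attach the threshold
\[
\theta=C_0\tau/s .
\]
The factor $C_0/s$ turns the average bound into a bound for most pairs in $D$. For $j\in D$ and $\lambda>0$, Markov's inequality gives
\begin{equation}\label{eq:markov}
\#\{l\in I\setminus\{j\}:\ g_{jl}>\theta/\lambda\}\le\frac{\lambda P_j}\theta\le\frac{\lambda\tau n}{\theta}=\frac{\lambda sn}{C_0}.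
\end{equation}

To see how the radii enter, suppose that $v=\kappa\gamma_S$, that $t_j$ has order $\kappa\sqrt\theta$, and that $g_{jl}$ is a small multiple of $\theta$. In \eqref{eq:edge} the gain $r_jt_j$ must beat $r_jr_lg_{jl}$, which asks for $\kappa$ not too small compared with $r_l\sqrt\theta$, and it must beat $\|v\|^2$, which asks for $\kappa$ small compared with $r_j\sqrt\theta$. One value of $\kappa$ serves all pairs with $r_l\le\rho\le r_j$ for a fixed $\rho$. So we order $D$ by radius, let $L$ consist of the $\lfloor|D|/2\rfloor$ elements with smallest $r$, and put $H=D\setminus L$. Then $r_l\le r_j$ for $l\in L$, $j\in H$, and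
\[
|H|\ge\frac{sn}2,\qquad|L|\ge\frac{sn-1}2\ge0.49\,sn .
\]
The hypothesis $sn\ge400$ serves only to absorb such rounding errors.

\begin{lemma}\label{lem:shift}
Let $D$ be an $(s,\tau)$-class and $S$ a nonempty finite multiset of elements of $I$. For $j\in I$ put $a_j=\frac1{|S|}\sum_{i\in S}g_{ij}^2$, where $g_{jj}=1$, and let $K=\{j\in H:a_j\ge\theta\}$. Then $E\ge c_0sn|K|$ or $E\ge c_0s^2n^2$.
\end{lemma}

\begin{proof}
Write $\gamma=\gamma_S$, so that $\langle u_j,\gamma\rangle$ is a centered Gaussian of variance $a_j$. For $j\in K$ and $l\in L$ the danger is that $t_l$ is negative whenever $t_j$ is positive, and cancels the gain. If $a_l$ is small, this cannot happen. If $a_l$ is large for many $l\in L$, we forget $K$ and find edges inside $L$.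

\emph{Case 1: at least half of the $l\in L$ have $a_l\le\theta/100$.} Let $L_0$ be the set of these $l$, so $|L_0|\ge0.24\,sn$. Put
\[
\rho=\max_{l\in L}r_l,\qquad\kappa=\frac{\rho\sqrt\theta}{80},\qquad h=\kappa\sqrt\theta=\frac{\rho\theta}{80},\qquad v=\kappa\gamma .
\]
Take $j\in K$ and $l\in L_0$ with $g_{jl}\le\theta/160$. The event $t_j\ge h$ means $\langle u_j,\gamma\rangle\ge\sqrt\theta$ and has probability at least $0.158$, because $a_j\ge\theta$. The event $t_l<-h/4$ means $\langle u_l,\gamma\rangle<-\sqrt\theta/4$ and has probability at most $0.007$, because $\sqrt{a_l}\le\sqrt\theta/10$. By \eqref{eq:tails}, with probability at least $0.158-0.007-0.05\ge0.1$ we have $t_j\ge h$, $t_l\ge-h/4$ and $\|v\|^2\le20\kappa^2=\rho h/4$. Since $r_l\le\rho\le r_j$, the left side of \eqref{eq:edge} is then at most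
\[
r_j\rho\frac\theta{160}-r_jh+\frac{r_jh}4+\frac{r_jh}4=r_jh\Big(\frac12-1+\frac14+\frac14\Big)=0 .
\]
By \eqref{eq:markov} with $\lambda=160$, each $j\in K$ has at most $4\cdot10^{-5}sn$ indices $l$ with $g_{jl}>\theta/160$, hence at least $0.2\,sn$ admissible $l\in L_0$. As $K\subset H$ is disjoint from $L_0$, these pairs are distinct, and the expected number of edges at $v$ is at least $0.02\,sn|K|$. So $E\ge0.02\,sn|K|\ge c_0sn|K|$.

\emph{Case 2: more than half of the $l\in L$ have $a_l>\theta/100$.} Let $L_1$ be the set of these $l$, so $|L_1|\ge0.24\,sn$. For each $l\in L_1$, the probability that $\langle u_l,\gamma\rangle\ge\sqrt\theta/10$ and $\|\gamma\|^2\le20$ is at least $0.158-0.05\ge0.1$. The expected number of $l\in L_1$ for which this event occurs is at least $0.024\,sn$. So there is an outcome with $\|\gamma\|^2\le20$ for which $W=\{l\in L_1:\langle u_l,\gamma\rangle\ge\sqrt\theta/10\}$ has at least $0.024\,sn$ elements. Fix it. Split $W$ by radius as before: $W_L$ consists of the $\lfloor|W|/2\rfloor$ elements with smallest $r$, and $W_H=W\setminus W_L$.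 Then $|W_H|\ge0.012\,sn$ and $|W_L|\ge0.012\,sn-\frac12\ge0.01\,sn$. Put
\[
\rho=\max_{l\in W_L}r_l,\qquad\kappa=\frac{\rho\sqrt\theta}{400},\qquad h=\frac{\kappa\sqrt\theta}{10}=\frac{\rho\theta}{4000},\qquad v=\kappa\gamma .
\]
For $j\in W_H$ and $l\in W_L$ we have $r_l\le\rho\le r_j$, $t_j\ge h$, $t_l\ge0$ and $\|v\|^2\le20\kappa^2=\rho^2\theta/8000=\rho h/2$. If moreover $g_{jl}\le\theta/8000$, the left side of \eqref{eq:edge} is at most $r_j\rho\frac\theta{8000}-r_jh+\frac{r_jh}2=0$. By \eqref{eq:markov} with $\lambda=8000$, which dictates the value of $C_0$, each $j\in W_H\subset D$ has at most $0.002\,sn$ exceptional $l$. So $E\ge0.012\,sn\cdot0.008\,sn\ge c_0s^2n^2$.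
\end{proof}

\section{Two inequalities for the positive mass}\label{sec:two}

Throughout this section $D$ is an $(s,\tau)$-class, and we assume
\begin{equation}\label{eq:small}
E<\tfrac14c_0s^2n^2,\qquad\text{and put}\qquad k=\frac E{c_0sn}.
\end{equation}
Then $k<sn/4$, and $k\ge\frac1{2c_0s}\ge1$ because $E\ge n/2$. The second alternative of Lemma~\ref{lem:shift} is excluded, so for every multiset $S$ and the corresponding $a_j$,
\begin{equation}\label{eq:atmostk}
\#\{j\in H:\ a_j\ge\theta\}\le k .
\end{equation}
Both inequalities come from feeding suitable $S$ into \eqref{eq:atmostk}. The first, the general form of Example~\ref{ex:model}, uses the diagonal terms $g_{jj}=1$.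

\begin{lemma}\label{lem:lower}
Under \eqref{eq:small} we have $\theta>\dfrac1{2k}$, that is, $\tau>\dfrac{c_0s^2}{2C_0\,n\varepsilon}$.
\end{lemma}

\begin{proof}
Let $b=\lfloor k\rfloor+1$. Then $k<b\le2k$ and $b\le sn/4+1\le|H|$. Take a set $S\subset H$ of size $b$. Each $j\in S$ has $a_j\ge g_{jj}^2/b=1/b$. If $1/b\ge\theta$, then $b>k$ indices are counted in \eqref{eq:atmostk}, which is impossible. So $\theta>1/b\ge1/(2k)$. Substituting $\theta=C_0\tau/s$ and $k=n\varepsilon/(c_0s)$ gives the second form.
\end{proof}

The second inequality bounds the negative mass. With $S=\{i\}$, \eqref{eq:atmostk} says that each $i$ has at most $k$ indices $j\in H$ with $g_{ij}^-\ge\sqrt\theta$. This bounds the mass of such pairs by $nk$, whereas we need $nk\sqrt\theta$. So we sort the large values dyadically and want each $i$ to have only $k/M$ indices $j$ with $g_{ij}^-\ge\sqrt{\theta M}$. A single $i$ may violate this. But if $M$ indices $i$ each reached more than $k/M$ new elements $j$, they would form a multiset $S$ violating \eqref{eq:atmostk}. A greedy choice turns this into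 a small exceptional set of $j$, outside which the bound holds for every $i$. Write $\log_2^+x=\max(\log_2x,0)$.

\begin{lemma}\label{lem:upper}
Assume \eqref{eq:small}, assume that $p_j\ge\sigma$ for all $j\in D$, and that $k\,(1+\log_2^+(1/\theta))\le sn/4$. Then
\[
\sigma\le C_1\,\varepsilon\,s^{-5/2}\sqrt\tau,\qquad\text{where }C_1=24\sqrt{C_0}/c_0 .
\]
\end{lemma}

\begin{proof}
Call $M\in\{1,2,4,\dots\}$ \emph{admissible} if $\theta M\le1$; there are at most $1+\log_2^+(1/\theta)$ such $M$. Fix one, and call $j\in H$ an \emph{$M$-neighbor} of $i\in I$ if $j\ne i$ and $g_{ij}^-\ge\sqrt{\theta M}$. Choose $i_1,\dots,i_M\in I$ one after another, repetitions allowed, each maximizing its \emph{gain}, the number of its $M$-neighbors that are not $M$-neighbors of an earlier choice. Let $Y_M\subset H$ be the set of all $M$-neighbors of $i_1,\dots,i_M$. For the multiset $S=\{i_1,\dots,i_M\}$ every $j\in Y_M$ has $a_j\ge\frac1M\,\theta M=\theta$, so $|Y_M|\le k$ by \eqref{eq:atmostk}. The gains are nonincreasing, since the gain available to any fixed $i$ can only drop from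 one step to the next, and they sum to $|Y_M|$. So the last gain is at most $k/M$. Every $i\in I$ was a candidate at the last step, and therefore
\begin{equation}\label{eq:fewnbrs}
\text{every }i\in I\text{ has at most }k/M\text{ of its }M\text{-neighbors in }H\setminus Y_M .
\end{equation}
Let $Y$ be the union of the $Y_M$ over admissible $M$. Then $|Y|\le k(1+\log_2^+(1/\theta))\le sn/4$, so $|H\setminus Y|\ge sn/4$.

We bound $\sum_{j\in H\setminus Y}N_j$, the sum of $g_{ij}^-$ over $j\in H\setminus Y$ and $i\in I\setminus\{j\}$. By \eqref{eq:neg} the terms smaller than $\sqrt\theta$ contribute at most $2E\sqrt\theta$. Any other term lies in $[\sqrt{\theta M},\sqrt{2\theta M})$ for one power of two $M$, which is admissible because $g_{ij}^-\le1$; by \eqref{eq:fewnbrs} there are at most $nk/M$ terms in this range. Since $\sum_{a\ge0}\sqrt2\cdot2^{-a/2}=\frac{2}{\sqrt2-1}<5$ and $nk=E/(c_0s)\ge2E$, Lemma~\ref{lem:median} gives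
\[
\frac{sn}4\cdot\sigma n\le\sum_{j\in H\setminus Y}N_j\le2E\sqrt\theta+\sum_Mn\frac kM\sqrt{2\theta M}\le2E\sqrt\theta+5nk\sqrt\theta\le\frac{6E\sqrt\theta}{c_0s}.
\]
Hence $\sigma\le24\,\varepsilon\sqrt\theta/(c_0s^2)$, and $\theta=C_0\tau/s$ gives the claim.
\end{proof}

The last display is the only place in the lower bound where the choice of the origin matters: Lemmas~\ref{lem:shift} and~\ref{lem:lower} hold for any origin. Lemma~\ref{lem:upper} does not, since from a distant origin all $g_{ij}$ are close to $1$ and all $N_j$ vanish, whatever the value of $\varepsilon$.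

\section{Emptying the range of the $p_j$}\label{sec:iter}

If $p_j$ lay in an interval $[\tau/2,\tau]$ for a constant fraction of the indices, Lemmas~\ref{lem:lower} and~\ref{lem:upper} would give $1/(n\varepsilon)\lesssim\tau\lesssim\varepsilon^2$ and finish the proof. In general, pigeonholing over dyadic intervals yields such a class only with $s$ of order $1/\log n$, which costs a power of $\log n$. To avoid this, read Lemma~\ref{lem:upper} in the contrapositive: fewer than $sn$ indices have $p_j$ in the interval $\big(\sigma,\ \sigma^2s^5/(2C_1^2\varepsilon^2)\big]$. Measured in units of $\varepsilon^2$, the right endpoint is essentially the square of the left one. If $n\varepsilon^3$ is small, Lemma~\ref{lem:lower} places most $p_j$ above a large multiple of $\varepsilon^2$, and repeated squaring passes $1$ after about $\log_2\log_2n$ steps. So few steps allow fractions $s_t$ that decrease geometrically, hence have a small sum, and yet stay above $1/(32\log_2n)$. The loss $s_t^5$ is exponential in $t$ and is outrun by the doubly exponential growth.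

\begin{proof}[Proof of Theorem~\ref{thm:main}(2)]
Fix an absolute constant $c_*\in(0,1]$ with $\dfrac{c_0}{64\,C_0C_1^2c_*^3}\ge2^{21}$, and an absolute constant $n_0\ge4$ such that all $n\ge n_0$ satisfy
\begin{equation}\label{eq:n0}
\frac n{32\log_2n}\ge400,\qquad n^{-1/3}\Big(1+\log_2\frac{64\,n\log_2n}{c_0}\Big)\le\frac{c_0}{4096\,(\log_2n)^2}.
\end{equation}
Let $n\ge n_0$ and suppose that $E\le c_*n^{5/3}$. Then $n\varepsilon^3\le c_*^3$ and $\frac1{2n}\le\varepsilon\le n^{-1/3}$. We derive a contradiction.

\emph{The lemmas apply.} Let $\frac1{32\log_2n}\le s\le1$ and $\tau>0$. Then $sn\ge400$, and the right side of the second inequality in \eqref{eq:n0} is at most $c_0s^2/4$. So $\varepsilon<c_0s^2/4$, which is \eqref{eq:small}. For any $(s,\tau)$-class, Lemma~\ref{lem:lower} gives $1/\theta<2k=2n\varepsilon/(c_0s)\le64\,n\log_2n/c_0$. By \eqref{eq:n0} again, $\varepsilon(1+\log_2^+(1/\theta))\le c_0s^2/4$, which is the hypothesis $k(1+\log_2^+(1/\theta))\le sn/4$ of Lemma~\ref{lem:upper}. We use this for $s=\frac14$ and for $s=s_t=2^{-t-3}$ with $0\le t\le T$,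 where $T=\lceil\log_2(2\log_2n)\rceil$. Note that $2\log_2n\le2^T\le4\log_2n$, so $2^{2^T}\ge n^2$ and $s_t\ge\frac1{32\log_2n}$ for $t\le T$.

\emph{The thresholds.} Define
\[
\tau_0=\frac{c_0}{32\,C_0\,n\varepsilon},\qquad\tau_{t+1}=\frac{\tau_t^2s_t^5}{2C_1^2\varepsilon^2},\qquad y_t=\frac{\tau_t}{2C_1^2\varepsilon^2},\qquad I_t=\{j\in I:\ p_j>\tau_t\}.
\]
Then $y_{t+1}=y_t^2\,2^{-5t-15}$. Write $y_0=2^{20+\eta}$. Since $y_0=\frac{c_0}{64C_0C_1^2n\varepsilon^3}\ge\frac{c_0}{64C_0C_1^2c_*^3}\ge2^{21}$, we have $\eta\ge1$. By induction $\log_2y_t=5t+20+2^t\eta$, because $2(5t+20+2^t\eta)-5t-15=5(t+1)+20+2^{t+1}\eta$. So $\tau_t$ increases with $t$, and $y_t\ge2^{2^t}$.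

\emph{Start.} If $I\setminus I_0$ had at least $n/4$ elements, it would be a $(\frac14,\tau_0)$-class, and Lemma~\ref{lem:lower} would give $\tau_0>\frac{c_0}{32C_0n\varepsilon}=\tau_0$. Hence $|I_0|\ge n-1-\frac n4\ge\frac n2$.

\emph{Step.} Let $0\le t<T$ and $D=I_t\setminus I_{t+1}=\{j\in I:\tau_t<p_j\le\tau_{t+1}\}$. If $|D|\ge s_tn$, then $D$ is an $(s_t,\tau_{t+1})$-class, and Lemma~\ref{lem:upper} with $\sigma=\tau_t$ gives $\tau_t\le C_1\varepsilon s_t^{-5/2}\sqrt{\tau_{t+1}}$. Squaring, $\tau_{t+1}\ge\tau_t^2s_t^5/(C_1^2\varepsilon^2)=2\tau_{t+1}$, which is false as $\tau_{t+1}>0$. So $|I_{t+1}|>|I_t|-s_tn$.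

\emph{End.} Since $\sum_{t\ge0}s_t=\frac14$, we get $|I_T|\ge\frac n2-\frac n4>0$. On the other hand,
\[
\tau_T=2C_1^2\varepsilon^2y_T\ge\frac{C_1^2}{2n^2}\,2^{2^T}\ge\frac{C_1^2}2\ge1 ,
\]
while $p_j<1$ for all $j$, so $I_T=\emptyset$. This is the contradiction.

Thus $E(X)>c_*n^{5/3}$ for every $n$-point set $X$ with $n\ge n_0$. For $2\le n<n_0$ we have $m(n)\ge n-1\ge1\ge n_0^{-5/3}n^{5/3}$. So $m(n)\ge c\,n^{5/3}$ for all $n\ge2$, with $c=\min(c_*,n_0^{-5/3})$.
\end{proof}

\begin{thebibliography}{1}
\bibitem{Pol} Alexander Polyanskii, \emph{No-dimensional Tverberg-type problems}, arXiv:2506.13451 (2025).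
\end{thebibliography}
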